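\title{Toric Fano manifolds without an $S_3$-factor have Picard number at most $5d/3$}


\begin{abstract}
The Picard number of a toric Fano manifold of dimension $d$ is at most $2d$, and this bound is attained by the powers of the surface $S_3$, the projective plane blown up in three torus-invariant points. We prove that a toric Fano $d$-fold that does not split off a factor $S_3$ has Picard number at most $5d/3$, with equality exactly for the powers of the non-trivial toric $S_3$-bundle over $\mathbb{P}^1$ with Picard number $5$. This was conjectured by Assarf and Nill. We deduce a sharp lower bound for the number of factors $S_3$ of an arbitrary toric Fano manifold. The proof is a vertex count in the associated smooth Fano polytope: all hexagons are removed, and the remaining vertices are counted relative to a facet whose cone contains the sum of all vertices.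
\end{abstract}

\section{Introduction}

A \emph{toric Fano $d$-fold} ($d\ge 0$) is a $d$-dimensional smooth projective toric variety $X$ over $\mathbb{C}$ whose anticanonical divisor is ample; for $d=0$ it is the point. For $d\ge1$ these varieties are described by \emph{smooth Fano polytopes}: full-dimensional lattice polytopes $P\subset N_{\mathbb{R}}\cong\mathbb{R}^d$ that contain the origin in the interior and such that the vertex set of every facet is a basis of the lattice $N\cong\mathbb{Z}^d$. The fan of $X$ consists of the cones over the faces of $P$, and the Picard number is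
\[
\rho_X=|V|-d ,
\]
where $V$ is the vertex set of $P$. A bound for the Picard number is therefore a bound for the number of vertices.

By a theorem of Casagrande, $\rho_X\le 2d$ for every toric Fano $d$-fold. Let $S_3$ be the projective plane blown up in three torus-invariant points. Its polytope is the hexagon with vertices $\pm h_1,\pm h_2,\pm(h_2-h_1)$, where $h_1,h_2$ is a lattice basis, so $\rho_{S_3}=4$. Dimension and Picard number are additive under products. Hence the \emph{defect}
\[
k(X)=2d-\rho_X
\]
is additive as well, it vanishes on all powers of $S_3$, and it does not change when $X$ is multiplied by $S_3$. It is then natural to remove all factors $S_3$ and to ask how large the Picard number of the rest can be. Call $X$ \emph{$S_3$-splittable} if $X\cong S_3\times Y$ for a toric Fano manifold $Y$, and \emph{non-$S_3$-splittable} otherwise. The point is allowed as $Y$, so $S_3$ itself is $S_3$-splittable.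

It is known that up to isomorphism there are exactly two toric Fano $3$-folds with Picard number $5$. One is $S_3\times\mathbb{P}^1$. The other, which we call $Z$, is a non-trivial toric $S_3$-bundle over $\mathbb{P}^1$ and is non-$S_3$-splittable. Its polytope has as vertices a hexagon and two further points $e,g$ whose sum is a vertex of the hexagon (Example~\ref{ex:Z}). With $S_2$ the plane blown up in two torus-invariant points, whose polytope is the pentagon obtained from the hexagon by deleting one vertex, the smallest examples are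
\[
\begin{array}{c|cccc}
X&\mathbb{P}^1&S_2&Z&S_3\\ \hline
d&1&2&3&2\\
\rho_X&1&3&5&4\\
k(X)&1&1&1&0
\end{array}
\]
Among the first three, which are non-$S_3$-splittable, $Z$ has the largest ratio $\rho_X/d=5/3$. The following statement is posed as a conjecture by Assarf and Nill~\cite{AN}; it is the main result of this paper.

\begin{theorem}\label{thm:A}
Let $X$ be a non-$S_3$-splittable toric Fano $d$-fold, $d\ge1$. Then $\rho_X\le 5d/3$, with equality if and only if $d=3d'$ and $X\cong Z^{d'}$.
\end{theorem}

\begin{theorem}\label{thm:B}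
\begin{enumerate}
\item[(1)] Let $X$ be any toric Fano $d$-fold, $k=2d-\rho_X$, and let $\nu$ be the largest number with $X\cong S_3^{\nu}\times Y$ for a toric Fano manifold $Y$. Then
\[
\nu\ \ge\ \frac{d-3k}{2}=\frac{3\rho_X-5d}{2},
\]
with equality if and only if $X\cong S_3^{\nu}\times Z^{k}$.
\item[(2)] For every $d\ge1$ the maximal Picard number of a non-$S_3$-splittable toric Fano $d$-fold is exactly $\lfloor 5d/3\rfloor$.
\end{enumerate}
\end{theorem}

The inequality $\rho_X\le 5d/3$ is equivalent to $d\le 3k(X)$: one unit of defect pays for at most three dimensions. A hexagon among the vertices of $P$ accounts for two dimensions and six vertices, so it costs no defect. But in a non-$S_3$-splittable variety every hexagon has to be tied to the rest of the polytope by a vertex outside it. In $Z$ the segment of $\mathbb{P}^1$ (one dimension, defect one) ties one hexagon. To beat $Z$ one would try to tie two hexagons to the segment ($d=5$, $k=1$) or one hexagon to the pentagon ($d=4$, $k=1$). Examples~\ref{ex:n1} and~\ref{ex:pent} show that both attempts fail,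 and Theorem~\ref{thm:A} says that nothing of higher dimension does better.

The proof is elementary. Section~\ref{sec:facets} collects the rules for passing from a facet to a neighboring one. Section~\ref{sec:hex} shows that every facet meets every hexagon in an edge that can be chosen freely, so that the hexagons can be factored out. Section~\ref{sec:slack} measures how far a remaining vertex can tie hexagons and proves the theorem in the smallest case. Section~\ref{sec:count} writes $5d-3\rho_X$ as a sum of credits and debts, Sections~\ref{sec:small} and~\ref{sec:pent} match each debt with a credit, and Section~\ref{sec:ineq} adds up. The equality case is treated in Section~\ref{sec:eq}, products and Theorem~\ref{thm:B} in Section~\ref{sec:prod}.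

\section{Facets, levels and exchanges}\label{sec:facets}

Throughout, $P\subset N_{\mathbb{R}}$ is a smooth Fano polytope of dimension $d\ge1$, $V$ is its vertex set and $X=X_P$ is its toric variety. To the point we assign $N=0$ and $V=\emptyset$. Facets are simplices and are identified with their vertex sets. We use the following standard facts. Every face of codimension two of a polytope lies in exactly two facets, which are then called adjacent, and the adjacency graph of the facets is connected. The cones over the facets of $P$ cover $N_{\mathbb{R}}$. The toric variety of a product fan is the product of the toric varieties. Finally, $X_P\cong X_{P'}$ as varieties if and only if a lattice isomorphism maps $P$ onto $P'$; for the ``only if'' part, the torus is a maximal torus of the linear algebraic group of automorphisms, and maximal tori are conjugate.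

\begin{lemma}[Free sums]\label{lem:freesum}
Let $N=N_1\oplus N_2$.
\begin{enumerate}
\item[(a)] If $V=V_1\sqcup V_2$ with $V_i\subset N_i$, then $V_i$ is the vertex set of the polytope of a toric Fano manifold $X_i$ with lattice $N_i$, and $X\cong X_1\times X_2$.
\item[(b)] If $X_i$ is a toric Fano manifold with lattice $N_i$ and vertex set $V_i$, then $X_1\times X_2$ is a toric Fano manifold with lattice $N$ and vertex set $V_1\sqcup V_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
We may assume $N_1,N_2\ne0$. Put $P_i=\operatorname{conv}V_i$ and $P=\operatorname{conv}(V_1\cup V_2)$. In (a), the projection of $P$ to $(N_i)_{\mathbb{R}}$ is $\operatorname{conv}(V_i\cup\{0\})$ and has $0$ in its interior; so $0$ is not one of its vertices, and it equals $P_i$. In (b), $0$ is interior to $P$ because $P$ contains small positive and negative multiples of the elements of a basis. So in both cases $P,P_1,P_2$ have $0$ in the interior, and their facets correspond to the vertices of the polar polytopes. A functional $(u_1,u_2)$ is at most $1$ on $V_1\cup V_2$ if and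 only if $u_i\le1$ on $V_i$ for both $i$, so the polar of $P$ is the product of the polars of $P_1$ and $P_2$. Its vertices are the pairs of vertices, so the facets of $P$ are spanned by the unions $G_1\cup G_2$ of the sets $G_i=V_i\cap(\text{facet of }P_i)$. Such a union is a basis of $N$ if and only if each $G_i$ is a basis of $N_i$. The fan of $P$ is the product of the fans of $P_1$ and $P_2$.
\end{proof}

Let $G$ be a facet and let $u_G$ be the linear functional that equals $1$ on $G$. Since $G$ is a lattice basis, $u_G$ is integral on $N$; since $u_G<1$ on $V\setminus G$, we get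
\[
u_G(v)\le 0\qquad\text{for } v\in V\setminus G .
\]
We call $u_G(v)$ the \emph{level} of $v$ in $G$. For $x\in G$ let $x^*$ be the coordinate functional of $x$ in the basis $G$, so that $u_G=\sum_{x\in G}x^*$. A vector $v$ is \emph{negative at $x$} if $x^*(v)<0$. The \emph{neighbor} of $x$ in $G$ is the vertex $x'$ such that $G^x=(G\setminus x)\cup x'$ is the second facet containing $G\setminus x$. Both facets are lattice bases, so $x^*(x')=\pm1$, and $x,x'$ lie on opposite sides of the span of $G\setminus x$, so $x^*(x')=-1$. Comparing values on the basis $G^x$ gives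
\begin{equation}\label{eq:level}
u_{G^x}=u_G-\bigl(1-u_G(x')\bigr)\,x^* .
\end{equation}
Substituting $x=-x'+\sum_{y\in G\setminus x}y^*(x')\,y$ shows that in the basis $G^x$ a vector $v$ has the coordinate $-x^*(v)$ at $x'$ and the coordinate
\begin{equation}\label{eq:coord}
y^*(v)+x^*(v)\,y^*(x')\qquad\text{at } y\in G\setminus x .
\end{equation}
In particular, a vector with $x^*(v)=0$ has the same level and the same coordinates in $G^x$ as in $G$.

By \eqref{eq:level}, the exchange of $x$ raises the level of every vector that is negative at $x$, while a vertex outside the new facet cannot rise above level $0$. All arguments in this paper are instances of this tension. We say that $x\in G$ is \emph{covered} in $G$ if its neighbor $x'$ has level $0$.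

\begin{lemma}\label{lem:levels}
Let $G$ be a facet and let $v\in V\setminus G$ be negative at $x\in G$.
\begin{enumerate}
\item[(L0)] If $u_G(v)=0$, then $v=x'$ and $x^*(v)=-1$. In particular, two different vertices of level $0$ are never negative at the same element of $G$.
\item[(L1)] If $u_G(v)=-1$, then $x^*(v)=-1$, and $v=x'$ or $x$ is covered.
\item[(L2)] If $u_G(v)=-1$, if $v$ is also negative at $y\in G$, and if $x$ and $y$ are both covered, then $x'=y'$.
\end{enumerate}
In particular, all coordinates of a vertex of level $0$ or $-1$ are at least $-1$.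
\end{lemma}

\begin{proof}
If $v\neq x'$, then $v\notin G^x$, and $u_{G^x}(v)\le0$ reads $(1-u_G(x'))\,|x^*(v)|\le -u_G(v)$ by \eqref{eq:level}. Both factors on the left are positive integers. This is impossible if $u_G(v)=0$, and it forces both factors to be $1$ if $u_G(v)=-1$. Together with $x^*(x')=-1$ this proves (L0) and (L1).

For (L2) suppose $x'\ne y'$; then $x\neq y$. Both $x'$ and $y'$ have level $0$ in $G$, and $y'$ is negative at $y$, so $y^*(x')\ge0$ by (L0). By \eqref{eq:level}, $u_{G^x}=u_G-x^*$, and $x^*(v)=y^*(v)=-1$ by (L1). So $v$ has level $0$ in $G^x$, and by \eqref{eq:coord} its coordinate at $y$ is $-1-y^*(x')<0$. By (L0), $y^*(x')=0$ and $v$ is the neighbor of $y$ in $G^x$. By symmetry $x^*(y')=0$, so $y'$ keeps its level $0$ and its coordinate $-1$ at $y$ in $G^x$, and $y'$ is also the neighbor of $y$ in $G^x$. Thus $v=y'$, although $u_G(v)=-1$ and $u_G(y')=0$.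
\end{proof}

A vertex of level $0$ is nonzero with coordinate sum $0$, so it is negative somewhere. The simplest such vertices are differences of two elements of the facet. If $x,y\in G$ and $y-x\in V$, we call $y-x$ an \emph{arrow of $G$ at $x$}, with \emph{tail} $x$ and \emph{head} $y$. It remains an arrow in every facet that contains $x$ and $y$, and this makes arrows easy to follow through exchanges.

\begin{lemma}\label{lem:arrows}
Let $G$ be a facet.
\begin{enumerate}
\item[(A0)] An arrow of $G$ at $x$ is the neighbor of $x$, and no other vertex of level $0$ is negative at $x$.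
\item[(A1)] If $G$ has arrows at $x_1\neq x_2$, then no vertex of level $-1$ is negative at both $x_1$ and $x_2$.
\item[(A2)] Let $y_1-x_1,\dots,y_p-x_p$ be arrows of $G$ with distinct tails $x_s$ such that no head is a tail. Then replacing each $x_s$ by $y_s-x_s$ gives a facet $G'$ with $u_{G'}=u_G-\sum_s x_s^*$, and the coordinate functional of $y\in G\cap G'$ in the basis $G'$ is $y^*+\sum_{s:\,y_s=y}x_s^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
An arrow at $x$ has level $0$ and is negative exactly at $x$. So (A0) follows from (L0), and (A1) follows from (L2) because arrows at different tails are different vertices. For (A2), exchange the tails one after the other. Before $x_s$ is exchanged, $x_s$ and $y_s$ both still belong to the facet, so $y_s-x_s$ is the neighbor of $x_s$ by (A0). Hence $G'$ is a facet. The functional $u_G-\sum_s x_s^*$ takes the value $1$ on $G\cap G'$ and the value $0+1$ on $y_s-x_s$. The coordinates follow from $x_s=y_s-(y_s-x_s)$.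
\end{proof}

\section{Hexagons}\label{sec:hex}

A \emph{hexagon} is a subset $H=\{\pm h_1,\pm h_2,\pm(h_2-h_1)\}$ of $V$ with $h_1,h_2$ linearly independent. We label its elements cyclically, $h_3=h_2-h_1$, $h_4=-h_1$, $h_5=-h_2$, $h_6=h_1-h_2$, with indices modulo $6$, so that $h_{i-1}+h_{i+1}=h_i$ and $h_{i+3}=-h_i$. An \emph{adjacent pair} is a set $\{h_i,h_{i+1}\}$; it generates the same lattice as $H$. A factor $S_3$ gives a hexagon, but so does the fiber of $Z$. The next lemma shows that the facets cannot tell these two situations apart.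

\begin{lemma}\label{lem:hex}
\begin{enumerate}
\item[(a)] Every facet meets a hexagon $H$ in an adjacent pair. If $R\cap H=\emptyset$ and $R\cup\{h_1,h_2\}$ is a facet, then the neighbor of $h_1$ in it is $h_2-h_1$, the neighbor of $h_2$ is $h_1-h_2$, and $R\cup\{h_i,h_{i+1}\}$ is a facet for every $i$.
\item[(b)] Distinct hexagons are disjoint.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G$ be a facet. Since $H=-H\subset V$, the functional $u_G$ takes values in $\{-1,0,1\}$ on $H$. If $h_1\in G$, then $1=u_G(h_6)+u_G(h_2)$, so exactly one of $h_6,h_2$ has level $1$. If it is $h_2$, the levels of $h_1,\dots,h_6$ are $1,1,0,-1,-1,0$; if it is $h_6$, they are $1,0,-1,-1,0,1$. So a facet that meets $H$ meets it in an adjacent pair. If $G\cap H=\{h_1,h_2\}$, then $h_3=h_2-h_1$ and $h_6=h_1-h_2$ are arrows of $G$, and (A0) gives the neighbors. Exchanging $h_1$ gives the facet $R\cup\{h_2,h_3\}$, and repeating this step runs once around the hexagon. Finally, a facet adjacent to $G$ still contains $h_1$ or $h_2$. So the set of facets that meet $H$ is nonempty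 and closed under adjacency, hence it contains all facets.

(b) Let $v\in H\cap H'$ and let $G$ be a facet containing $v$. Then $G\cap H=\{v,x\}$ and $G\cap H'=\{v,y\}$ are adjacent pairs. By (a) the neighbor of $v$ in $G$ equals both $x-v$ and $y-v$. So $x=y$ and $H=\{\pm v,\pm x,\pm(x-v)\}=H'$.
\end{proof}

Let $H_1,\dots,H_m$ be \emph{all} hexagons in $V$, let $E_q$ be the lattice generated by $H_q$, and put
\[
W=V\setminus(H_1\cup\dots\cup H_m),\qquad n=d-2m .
\]
By construction no hexagon meets $W$. A \emph{pair choice} is a union $\pi=\pi_1\cup\dots\cup\pi_m$ of adjacent pairs $\pi_q\subset H_q$.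

\begin{proposition}\label{prop:structure}
There is a family $\mathcal{F}$ of $n$-element subsets of $W$ such that the facets of $P$ are exactly the sets $F\pi:=F\cup\pi$ with $F\in\mathcal{F}$ and $\pi$ an arbitrary pair choice. For $F\in\mathcal{F}$ the following hold.
\begin{enumerate}
\item[(a)] $N=\langle F\rangle\oplus E_1\oplus\dots\oplus E_m$, and the coordinate functional of $e\in F$ in the basis $F\pi$ vanishes on all $E_q$ and does not depend on $\pi$.
\item[(b)] The neighbor $e'$ of $e\in F$ in $F\pi$ lies in $W$ and does not depend on $\pi$, and $(F\setminus e)\cup e'\in\mathcal{F}$.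
\item[(c)] The neighbor in $F\pi$ of an element of $\pi_q$ lies in $H_q$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:hex} every facet $G$ is the disjoint union of $F=G\cap W$ and a pair choice, so $|F|=d-2m$. Let $\mathcal{F}$ be the set of all $F$ that occur. By Lemma~\ref{lem:hex}(a) the pairs can be changed one hexagon at a time, so $F\pi$ is a facet for every $\pi$. Part (a) holds because $F\pi$ is a basis of $N$ and $\pi_q$ generates $E_q$. For (b), the facet adjacent to $F\pi$ across $e$ contains $\pi$ and meets each hexagon in only two elements, so $e'\in W$ and $F'=(F\setminus e)\cup e'\in\mathcal{F}$. For any other pair choice $\tilde\pi$ the set $F'\tilde\pi$ is a facet, so $e'$ is also the neighbor of $e$ in $F\tilde\pi$. Part (c) is contained in Lemma~\ref{lem:hex}(a).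
\end{proof}

We may thus speak of the neighbor of $e$, and of the coordinate at $e$, ``in $F$''. Only the levels depend on $\pi$. To control them, let $u_{\pi_q}$ be the functional on $E_q$ that equals $1$ on the adjacent pair $\pi_q$; as computed above, it is at most $1$ on $H_q$, with equality exactly on $\pi_q$. For $z\in E_q$ put
\[
\|z\|=\max_{\pi_q}u_{\pi_q}(z).
\]
The cones over the six pairs cover the plane, so $z=\beta h_i+\beta' h_{i+1}$ for some $i$ and integers $\beta,\beta'\ge0$. Then $u_{\pi_q}(z)\le\beta+\beta'$, with equality for $\pi_q=\{h_i,h_{i+1}\}$, and equality holds only if the vectors with positive coefficient lie in $\pi_q$. Consequently $\|z\|=\beta+\beta'\geq0$; $u_{\pi_q}(z)=\|z\|$ if and only if $z\in\operatorname{cone}(\pi_q)$; $\|z\|=0$ only for $z=0$; $\|z\|=1$ if and only if $z\in H_q$; and for $z\ne0$ the cone over the pair $\{-h_i,-h_{i+1}\}$ does not contain $z$, because its functional takes the value $-\|z\|$ at $z$.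

\begin{example}[The polytope of $Z$]\label{ex:Z}
Let $H$ be the hexagon of $S_3$ in a lattice $E$ of rank $2$, let $N=\mathbb{Z}e\oplus E$, let $h\in H$, and let $Q$ be the convex hull of $H\cup\{e,g\}$ with $g=h-e$. The automorphism of $E$ with $h_1\mapsto h_2$, $h_2\mapsto h_3$ rotates $H$, so up to isomorphism $Q$ does not depend on $h$. The origin is interior to $Q$, since it is interior to $\operatorname{conv}H$ in $E_{\mathbb{R}}$ and $e,g$ lie on opposite sides of $E_{\mathbb{R}}$. For an adjacent pair $\pi$, the sets $\{e\}\cup\pi$ and $\{g\}\cup\pi$ are lattice bases. The functional equal to $1$ on the first takes the value $u_\pi(h)-1\le0$ at $g=h-e$, and the one equal to $1$ on the second takes the value $u_\pi(h)-1\le 0$ at $e=h-g$. So these twelve triangles are facets. Each of their edges lies in two of them, so there are no other facets. Thus $Q$ is a smooth Fano polytope with $8$ vertices and $\rho=5$. It is not centrally symmetric, because $-e$ is not a vertex, while the polytope of $S_3\times\mathbb{P}^1$ is. As there are only two toric Fano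 $3$-folds with $\rho=5$, we conclude $X_Q\cong Z$.
\end{example}

\section{Depth, twist and slack}\label{sec:slack}

Let $F=\{e_1,\dots,e_n\}\in\mathcal{F}$. Let $\xi_1,\dots,\xi_n$ be the coordinate functionals of the $e_i$ in $F$, let $u_F=\sum_i\xi_i$, and let $z_q(v)\in E_q$ be the component of $v$ in the decomposition of Proposition~\ref{prop:structure}(a). For $v\in W\setminus F$ define the \emph{depth}, the \emph{twist} and the \emph{slack}
\[
l(v)=-u_F(v),\qquad t(v)=\sum_{q=1}^m\|z_q(v)\|,\qquad \delta(v)=l(v)-t(v).
\]
The twist bounds the number of hexagons that $v$ ties. A pair choice $\pi$ is \emph{adapted} to $v$ if $z_q(v)\in\operatorname{cone}(\pi_q)$ for all $q$. Adapted pair choices exist; if $t(v)=0$ all pair choices are adapted, and if $t(v)\ge1$ some pair choice is not.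

\begin{lemma}\label{lem:slack}
Let $v\in W\setminus F$. Then $u_{F\pi}(v)\le-\delta(v)$ for all $\pi$, with equality if and only if $\pi$ is adapted to $v$; in that case the coordinates of $v$ at the elements of $\pi$ are nonnegative. Moreover $\delta(v)\ge0$, so $l(v)\ge t(v)\ge0$.
\end{lemma}

\begin{proof}
We have $u_{F\pi}(v)=-l(v)+\sum_q u_{\pi_q}(z_q(v))$, and the first sentence follows from the properties of $\|\cdot\|$. For adapted $\pi$ we get $-\delta(v)=u_{F\pi}(v)\le0$.
\end{proof}

So $-\delta(v)$ is the highest level that $v$ reaches in a facet $F\pi$, and twist has to be paid for by depth. The hypothesis of Theorem~\ref{thm:A} enters the proof only through the following lemma, which demands a minimum of twist.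

\begin{lemma}\label{lem:tie}
If $X$ is non-$S_3$-splittable, then for each $q$ there is $v\in W\setminus F$ with $z_q(v)\ne0$. In particular $m\le\sum_{v\in W\setminus F}t(v)$.
\end{lemma}

\begin{proof}
Otherwise $V\setminus H_q$ lies in $\langle F\rangle\oplus\bigoplus_{q'\ne q}E_{q'}$, and Lemma~\ref{lem:freesum}(a) splits off the factor with vertex set $H_q$ in $E_q$, which is $S_3$.
\end{proof}

Depth, on the other hand, is scarce if $F$ is chosen well. Let $s=\sum_{v\in V}v$. Hexagons are centrally symmetric, so $s=\sum_{v\in W}v$. Choose a facet $F\pi^0$ whose cone contains $s$. Then $\xi_i(s)\ge0$ for all $i$, and summing $u_F$ over $W$ gives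
\begin{equation}\label{eq:depth}
0\le u_F(s)=n-\sum_{v\in W\setminus F}l(v).
\end{equation}

\begin{example}[The theorem for $n=1$]\label{ex:n1}
Let $X$ be non-$S_3$-splittable with $n=1$, and let $F=\{e\}$ be chosen as above. A vertex $v\in W\setminus F$ of depth $0$ would have $\xi_1(v)=0$ and $t(v)=0$, so $v=0$; hence all depths are positive. Since $0$ is interior to $P$ and $\xi_1$ vanishes on the hexagons, $W\setminus F\ne\emptyset$. By \eqref{eq:depth} there is exactly one such vertex $g$, and $l(g)=1$. By Lemma~\ref{lem:slack}, $t(g)\le1$, and by Lemma~\ref{lem:tie}, $m\le t(g)$. If $t(g)=0$, then $m=0$, $g=-e$ and $X=\mathbb{P}^1$. If $t(g)=1$, then $m=1$, $g=h-e$ with $h\in H_1$, and $X\cong Z$. A segment cannot tie two hexagons: a vertex $h+h'-e$ would have level $+1$ in an adapted facet.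
\end{example}

This chain, $m\le\text{total twist}\le\text{total depth}\le n$, is the skeleton of the proof. For $n\geq2$ two new features appear. There can be vertices of depth $0$, which \eqref{eq:depth} does not see, and there can be many vertices of depth $1$ that tie nothing. The extra vertices lower the defect, and one has to show that they lower the possible twist by at least a matching amount. The pentagon is the first instance.

\begin{example}[A pentagon ties no hexagon]\label{ex:pent}
Let $n=2$, $F=\{e_1,e_2\}\in\mathcal{F}$, and suppose that $W\setminus F$ consists of three vertices whose $\langle F\rangle$-components are $e_2-e_1$, $e_1-e_2$ and $-e_1$, so that $W$ projects onto the pentagon of $S_2$. The first two have depth $0$, hence twist $0$. So $a=e_2-e_1$ is an arrow, and $F'=\{a,e_2\}\in\mathcal{F}$ generates the same lattice as $F$. Since $-e_1=a-e_2$, the third vertex has depth $0$ relative to $F'$, and Lemma~\ref{lem:slack} for $F'$ shows that its twist is $0$ too. By Lemma~\ref{lem:tie}, either $m=0$ or $X$ is $S_3$-splittable.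
\end{example}

\section{The count}\label{sec:count}

From now until the end of Section~\ref{sec:eq}, $X$ is non-$S_3$-splittable, $d\ge1$, and $F=\{e_1,\dots,e_n\}\in\mathcal{F}$ is fixed such that $s\in\operatorname{cone}(F\pi^0)$ for some $\pi^0$. The symbols $\xi_i,l,t,\delta$ always refer to this $F$. Let $e_i'$ be the neighbor of $e_i$ in $F$ and $F^i=(F\setminus e_i)\cup e_i'\in\mathcal{F}$. By \eqref{eq:level} and \eqref{eq:coord},
\begin{equation}\label{eq:Fi}
u_{F^i\pi}=u_{F\pi}-\bigl(1-u_{F\pi}(e_i')\bigr)\xi_i,\qquad\text{coordinate at $e_p$ in $F^i$}=\xi_p+\xi_p(e_i')\,\xi_i\quad(p\ne i).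
\end{equation}
For $v\in W\setminus F$ put $\operatorname{neg}(v)=\{i:\xi_i(v)<0\}$.

\subsection*{Sorting vertices and indices}
By Lemma~\ref{lem:slack}, $W$ is the disjoint union of $F$, the set of \emph{flat} vertices (depth $0$), and the set $W_-$ of vertices of positive depth. A flat vertex $w$ has $t(w)=\delta(w)=0$, lies in $\langle F\rangle$ and has level $0$ in every $F\pi$. By (L0), $\xi_i(w)=-1$ and $e_i'=w$ for $i\in\operatorname{neg}(w)$. So the nonempty sets $\operatorname{neg}(w)$, $w$ flat, are disjoint, and their union is the set of $i$ with $e_i'$ flat. Let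
\begin{itemize}
\item $U$ be the set of $i$ with $e_i'\in W_-$;
\item $A$ be the set of $i$ with $\operatorname{neg}(w)=\{i\}$ for a flat $w$; the positive coordinates of $w$ then sum to $1$, so $w=e_i'$ is an arrow $a_i=e_{\varphi(i)}-e_i$, which defines a map $\varphi\colon A\to\{1,\dots,n\}$ with $\varphi(i)\neq i$;
\item $\mathcal{M}$ be the set of flat $w$ with $|\operatorname{neg}(w)|\ge2$.
\end{itemize}
Then
\begin{equation}\label{eq:partition}
\{1,\dots,n\}=U\ \sqcup\ A\ \sqcup\bigsqcup_{w\in\mathcal{M}}\operatorname{neg}(w).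
\end{equation}
There are at most $n$ flat vertices, and at most $n$ vertices in $W_-$ by \eqref{eq:depth}. An index $i$ that brings its own arrow $a_i$ and its own vertex $-e_i$ of depth $1$ contributes three vertices to one dimension, as much as a hexagon does. These indices are the obstacle, so we single them out:
\[
B=\{i\in A:\ -e_i\in V\},\qquad O=W_-\setminus\{-e_i:\ i\in B\}.
\]
For $i\in B$ the vertex $-e_i$ lies in $W$, since hexagons are centrally symmetric and $e_i\in W$; it has $l=1$, $t=0$, $\delta=1$. A vertex of $W_-$ that is negative at an index outside $B$, or whose slack is not $1$, lies in $O$. For $v\in W_-$ the set $\operatorname{neg}(v)$ is nonempty; put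
\[
\operatorname{ex}(v)=\{i:\ e_i'=v\}\subset U\cap\operatorname{neg}(v),\qquad x(v)=|\operatorname{ex}(v)| .
\]
For $i\in B$ we have $\operatorname{neg}(-e_i)=\{i\}$ and $i\notin U$, so $x(-e_i)=0$. Hence the sets $\operatorname{ex}(v)$, $v\in O$, partition $U$.

Finally let $\sigma_i=\xi_i(s)\ge0$, $\sigma=\sum_i\sigma_i$, and $p_i=\sum_{w\text{ flat}}\max(0,\xi_i(w))$. In $\xi_i(s)=\sum_{v\in W}\xi_i(v)$ the vertex $e_i$ contributes $1$, and for $i\notin U$ exactly one flat vertex contributes $-1$. Therefore
\begin{equation}\label{eq:sigma}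
\sigma_i=p_i+\sum_{v\in W_-}\xi_i(v)\quad(i\notin U),\qquad \sigma_i=1+p_i+\sum_{v\in W_-}\xi_i(v)\quad(i\in U).
\end{equation}

\subsection*{The indices in $B$}
We charge $i\in B$ to the index $\varphi(i)$. The next lemma shows that no index is charged twice and that no index of $B$ is charged. The latter is the place where the removal of all hexagons is used.

\begin{lemma}\label{lem:B}
Let $i\in B$ and $j=\varphi(i)$.
\begin{enumerate}
\item[(a)] The set $\widehat F^{\,i}=(F\setminus\{e_i,e_j\})\cup\{a_i,-e_i\}$ belongs to $\mathcal{F}$, $u_{\widehat F^{\,i}\pi}=u_{F\pi}-2\xi_i-\xi_j$, and the coordinate at $e_p$ in $\widehat F^{\,i}$ is $\xi_p$ for $p\ne i,j$.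
\item[(b)] If $\delta(e_j')=0$, then $\xi_i(e_j')\ge1$.
\item[(c)] If $j\in A$, then $\varphi(j)=i$ and $j\notin B$.
\item[(d)] The map $\varphi$ is injective on $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (A2), $u_{F^i\pi}=u_{F\pi}-\xi_i$, the coordinate at $e_j$ in $F^i$ is $\xi_j+\xi_i$, and the coordinates at $e_p$, $p\neq i,j$, are unchanged. Now $-e_i=a_i-e_j$ is an arrow of $F^i\pi$ at $e_j$ with head $a_i$, and (A2) applies again.

(b) Let $g=e_j'$ and let $\pi$ be adapted to $g$, so $g$ has level $0$ in $F\pi$. We have $g\ne a_i$, because $\xi_j(g)=-1$ and $\xi_j(a_i)=1$. By (A0) for the arrow $a_i$, $\xi_i(g)\ge0$. If $\xi_i(g)=0$, then $g$ has level $0$ and coordinate $-1$ at $e_j$ also in $F^i\pi$, and (A0) for the arrow $-e_i$ of $F^i\pi$ gives $g=-e_i$. But $\delta(-e_i)=1$.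

(c) By (b), $\xi_i(a_j)\ge1$, which means $\varphi(j)=i$. If also $j\in B$, then $\pm e_i,\pm e_j,\pm(e_j-e_i)$ are vertices and form a hexagon that meets $W$.

(d) Let $i'\in B\setminus i$ with $\varphi(i')=j$. By (A2) we may replace $e_i,e_{i'}$ in $F\pi$ by $a_i,a_{i'}$, since the common head $e_j$ is not a tail. In the new facet $-e_i=a_i-e_j$ and $-e_{i'}=a_{i'}-e_j$ are two arrows at $e_j$, contrary to (A0).
\end{proof}

Put
\[
D=\varphi(B)\cap A,\qquad U'=\varphi(B)\cap U,\qquad \mu_w=|\varphi(B)\cap\operatorname{neg}(w)|\quad(w\in\mathcal{M}).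
\]
By Lemma~\ref{lem:B}(d) and \eqref{eq:partition}, $|B|=|D|+|U'|+\sum_w\mu_w$. For $r\in D$ write $\bar r=\varphi(r)$. By Lemma~\ref{lem:B}(c), $D\cap B=\emptyset$, $\bar r\in B$ and $\varphi(\bar r)=r$. So $r\mapsto\bar r$ is injective, $\bar r\notin D\cup U$, and
\[
a_r=e_{\bar r}-e_r,\qquad a_{\bar r}=e_r-e_{\bar r}.
\]
The vertices $e_r,e_{\bar r},a_r,a_{\bar r},-e_{\bar r}$ form a pentagon (Figure~\ref{fig:pent}), and we call the elements of $D$ \emph{pentagon indices}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]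
\draw[thick] (1,0)--(0,1)--(-1,1)--(-1,0)--(1,-1)--cycle;
\draw[dashed] (-1,0)--(0,-1)--(1,-1);
\foreach \p in {(1,0),(0,1),(-1,1),(-1,0),(1,-1)} \fill \p circle (2pt);
\draw[fill=white] (0,-1) circle (2pt);
\fill (0,0) circle (1pt) node[above] {$0$};
\node[right] at (1,0) {$e_{\bar r}$};
\node[above right] at (0,1) {$e_r$};
\node[left] at (-1,1) {$a_{\bar r}=e_r-e_{\bar r}$};
\node[left] at (-1,0) {$-e_{\bar r}$};
\node[right] at (1,-1) {$a_r=e_{\bar r}-e_r$};
\node[below] at (0,-1) {$-e_r\notin V$};
\end{tikzpicture}
\caption{The plane spanned by $e_r$ and $e_{\bar r}$ for a pentagon index $r$. The five filled points are vertices of $P$. The hollow point $-e_r$ is not a vertex: it would complete a hexagon.}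
\label{fig:pent}
\end{figure}

\subsection*{Credits and debts}
Let
\[
S=5d-3\rho_X=3k-d,\qquad k=2d-\rho_X .
\]
Theorem~\ref{thm:A} asserts $S\ge0$ and describes the case $S=0$.

\begin{proposition}\label{prop:count}
With $b(v)=3x(v)+2\delta(v)-3$ for $v\in O$,
\begin{equation}\label{eq:main}
S\ \ge\ \sum_{v\in O}b(v)+\sum_{w\in\mathcal{M}}\bigl(3|\operatorname{neg}(w)|-3-\mu_w\bigr)+2\sigma-|D|-|U'| .
\end{equation}
\end{proposition}

\begin{proof}
Since $d=n+2m$ and $|V|=|W|+6m$,
\begin{equation}\label{eq:k}
k=3d-|V|=3n-|W|,\qquad S=3k-n-2m .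
\end{equation}
Let $\lambda=\sum_{v\in W_-}(l(v)-1)=\sum_{v\in O}(l(v)-1)$. By \eqref{eq:depth}, $\sigma=n-|W_-|-\lambda$, that is,
\begin{equation}\label{eq:n}
n=|B|+|O|+\sigma+\lambda .
\end{equation}
There are $|A|+|\mathcal{M}|$ flat vertices, so $|W|=n+|A|+|\mathcal{M}|+(n-\sigma-\lambda)$, and \eqref{eq:partition} gives
\[
k=n-|A|-|\mathcal{M}|+\sigma+\lambda=|U|+\sum_{w\in\mathcal{M}}\bigl(|\operatorname{neg}(w)|-1\bigr)+\sigma+\lambda .
\]
Inserting this, \eqref{eq:n} and $|B|=|D|+|U'|+\sum_w\mu_w$ into $S=3k-n-2m$ yields
\[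
S=3|U|+2\lambda-|O|-2m+\sum_{w\in\mathcal{M}}\bigl(3|\operatorname{neg}(w)|-3-\mu_w\bigr)+2\sigma-|D|-|U'| .
\]
Flat vertices and the vertices $-e_i$ have twist $0$, so $m\le\sum_{v\in O}t(v)$ by Lemma~\ref{lem:tie}. With $|U|=\sum_{v\in O}x(v)$ we obtain $3|U|+2\lambda-|O|-2m\ge\sum_{v\in O}\bigl(3x(v)+2l(v)-2-1-2t(v)\bigr)=\sum_{v\in O}b(v)$.
\end{proof}

Without Lemma~\ref{lem:tie} each untied hexagon would subtract $2$; indeed $S=-2$ for $S_3$. For $Z$ with $F=\{e\}$ we have $\sigma=0$, $O=\{g\}$, $x(g)=1$, $\delta(g)=0$, and \eqref{eq:main} reads $0\ge0$. For $S_2$ as in Figure~\ref{fig:pent}, $s=e_r$ and $F=\{e_r,e_{\bar r}\}$ is admissible; then $O=\mathcal{M}=\emptyset$, $\sigma=1$, $D=\{r\}$, and \eqref{eq:main} reads $1\ge2-1$.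

The debts in \eqref{eq:main} are the numbers $\mu_w$, $|U'|$, $|D|$ and the negative values of $b$. Section~\ref{sec:small} deals with $\mu_w$, with part of $|U'|$ and with the negative $b(v)$; Section~\ref{sec:pent} deals with $|D|$.

\section{Vertices of slack $0$ and $1$}\label{sec:small}

In an adapted facet a vertex of slack $0$ or $1$ has level $0$ or $-1$, so Lemma~\ref{lem:levels} applies to it. Let $O^0=\{g\in O:\delta(g)=0\}$; this is the set of all vertices of slack $0$ that are not flat.

\begin{lemma}\label{lem:slack0}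
Let $g\in O^0$. Then $t(g)=l(g)\ge1$, $\operatorname{neg}(g)=\operatorname{ex}(g)\subset U$, and $\xi_i(g)=-1$ for $i\in\operatorname{neg}(g)$. In particular $x(g)\ge1$. The positive coordinates $\xi_i(g)$ sum to $x(g)-l(g)\le x(g)-1$, and $|\operatorname{ex}(g)\cap U'|\le x(g)-1$.
\end{lemma}

\begin{proof}
In an adapted facet $F\pi$ the vertex $g$ has level $0$, so (L0) gives $\xi_i(g)=-1$ and $e_i'=g$ for $i\in\operatorname{neg}(g)$. The coordinates $\xi_i(g)$ sum to $-l(g)$ and the negative ones sum to $-x(g)$. Each $j\in\operatorname{ex}(g)\cap U'$ is of the form $\varphi(i_j)$ with $i_j\in B$, the $i_j$ are distinct, and $\xi_{i_j}(g)\ge1$ by Lemma~\ref{lem:B}(b). So there are at most $x(g)-1$ such $j$.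
\end{proof}

\begin{lemma}\label{lem:slack1}
Let $v\in W_-$ with $\delta(v)=1$ and let $\pi$ be adapted to $v$. Then $\xi_i(v)=-1$ for $i\in\operatorname{neg}(v)$. If $\operatorname{neg}(v)\ne\operatorname{ex}(v)$, then all $i\in\operatorname{neg}(v)\setminus\operatorname{ex}(v)$ have the same neighbor $e_i'=w$; it satisfies $\delta(w)=0$ and $\operatorname{neg}(v)\setminus\operatorname{ex}(v)\subset\operatorname{neg}(w)$, and $\pi$ is adapted to $w$.
\end{lemma}

\begin{proof}
The vertex $v$ has level $-1$ in $F\pi$. By (L1), $\xi_i(v)=-1$ on $\operatorname{neg}(v)$, and $e_i$ is covered in $F\pi$ if $i\in\operatorname{neg}(v)\setminus\operatorname{ex}(v)$. By (L2) these $e_i$ have a common neighbor $w\in W\setminus F$, and $\xi_i(w)=-1$. From $0=u_{F\pi}(w)\le-\delta(w)\le0$ and Lemma~\ref{lem:slack} we get $\delta(w)=0$ and that $\pi$ is adapted to $w$.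
\end{proof}

Since $x\ge1$ on $O^0$, the value $b(v)=3x(v)+2\delta(v)-3$ is negative exactly on
\[
O^*=\{v\in O:\ \delta(v)=1,\ x(v)=0\},
\]
where it equals $-1$. Lemma~\ref{lem:slack1} attaches to each $v\in O^*$ a vertex $w$ of slack $0$, and $w$ has credit in \eqref{eq:main} as soon as it is negative at two or more indices. Call $w\in W\setminus F$ a \emph{host} if $\delta(w)=0$ and $|\operatorname{neg}(w)|\ge2$. The hosts are the elements of $\mathcal{M}$ and the $g\in O^0$ with $x(g)\ge2$. For a host $w$ let $O_w$ be the set of $v\in O^*$ such that $\operatorname{neg}(v)\subset\operatorname{neg}(w)$ and some pair choice is adapted to both $v$ and $w$. For $g\in O^0$ with $x(g)=1$ put $O_g=\emptyset$.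

\begin{lemma}\label{lem:host}
Every $v\in O^*$ lies in $O_w$ for some host $w$.
\end{lemma}

\begin{proof}
Let $w$ be as in Lemma~\ref{lem:slack1}; we must exclude $|\operatorname{neg}(w)|=1$. In that case $\operatorname{neg}(v)=\{i\}$, $\xi_i(v)=-1$ and $e_i'=w$. Then $1\le l(v)\le1$, so all other $\xi_p(v)$ vanish and $t(v)=l(v)-\delta(v)=0$; thus $v=-e_i$. If $w$ is flat, then $i\in A$, hence $i\in B$ and $v\notin O$. Otherwise $t(w)\ge1$, so some $\tilde\pi$ is not adapted to $w$. Then $w$ has negative level in $F\tilde\pi$, that is, $e_i$ is not covered in $F\tilde\pi$, while $v=-e_i$ has level $-1$ there. By (L1), $v=w$, although $\delta(v)=1$ and $\delta(w)=0$.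
\end{proof}

It remains to bound the number of vertices in $O_w$. Their sets $\operatorname{neg}(v)$ may overlap, so they cannot be counted inside $\operatorname{neg}(w)$ alone. After exchanging some $e_i$ for $w$, however, $v$ rises to level $0$ and becomes the neighbor of several $e_r$, and the pair $(i,r)$ determines $v$.

\begin{lemma}\label{lem:rect}
\begin{enumerate}
\item[(1)] If $w\in\mathcal{M}$, then $|O_w|+\mu_w\le|\operatorname{neg}(w)|$.
\item[(2)] If $g\in O^0$, then $|O_g|\le x(g)-1$.
\end{enumerate}
\end{lemma}

\begin{proof}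
Let $w$ be a host, $I=\operatorname{neg}(w)$, $\alpha=|I|\ge2$ and $Q=\{r:\xi_r(w)>0\}$. We have $\xi_i(w)=-1$ and $e_i'=w$ for $i\in I$. If $w$ is flat, its positive coordinates sum to $\alpha$, so $|Q|\le\alpha$; if $w\in O^0$, then $|Q|\le\alpha-1$ by Lemma~\ref{lem:slack0}.

Let $v\in O_w$, $J_v=\operatorname{neg}(v)\subset I$, let $\pi$ be adapted to $v$ and $w$, and let $i\in J_v$. Then $w$ has level $0$ and $v$ has level $-1$ in $F\pi$, and $\xi_i(v)=-1$. By \eqref{eq:Fi}, $v$ has level $0$ in $F^i\pi$, coordinate $1$ at $w$, and coordinate $\xi_r(v)-\xi_r(w)$ at $e_r$, $r\neq i$. By (L0), each negative coordinate equals $-1$ and $v$ is the neighbor there. The coordinates at the elements of $\pi$ are nonnegative, since the neighbors of these elements lie in hexagons and $v\in W$. For $r\in I\setminus i$ the coordinate is $\xi_r(v)+1$, which is $0$ for $r\in J_v$ and at least $1$ for $r\notin J_v$. For $r\notin I\cup Q$ it is $\xi_r(v)\ge0$. So $v$ is negative exactly at the $e_r$ with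
\[
r\in R_v:=\{r\in Q:\ \xi_r(v)=\xi_r(w)-1\},
\]
a set that does not depend on $i$. The coordinates sum to $0$, so $|R_v|\ge1+|I\setminus J_v|$, that is,
\begin{equation}\label{eq:JR}
|J_v|+|R_v|\ge\alpha+1 .
\end{equation}
With $c=|J_v|\in[1,\alpha]$ we get $|J_v||R_v|\ge c(\alpha+1-c)=\alpha+(c-1)(\alpha-c)\ge\alpha$. For $(i,r)\in J_v\times R_v$ the vertex $v$ is the neighbor of $e_r$ in $F^i$, which depends only on $(i,r)$. So the rectangles $J_v\times R_v\subset I\times Q$, $v\in O_w$, are pairwise disjoint and have area at least $\alpha$. Hence $|O_w|\le|Q|$, which proves (2) for hosts; for $x(g)=1$ there is nothing to prove.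

For (1) we show that the indices counted by $\mu=\mu_w$ block part of the grid $I\times Q$. Let $(i,r)\in J_v\times R_v$ with $r\in A$. Then $\varphi(r)=i$: otherwise $e_r$ and $e_{\varphi(r)}$ lie in $F^i$, and the neighbor of $e_r$ in $F^i$ is the flat arrow $a_r$, not $v$. Let $Q_1=\{r\in B:\varphi(r)\in I\}$. By Lemma~\ref{lem:B}(d), $|Q_1|=\mu\le\alpha$, and by Lemma~\ref{lem:B}(b), $Q_1\subset Q$. In a line $I\times\{r\}$ with $r\in Q_1$ only the cell $(\varphi(r),r)$ can belong to a rectangle. Therefore $\alpha|O_w|\le\alpha(|Q|-\mu)+\mu\le\alpha(\alpha-\mu)+\mu$, that is, $|O_w|+\mu\le\alpha+\mu/\alpha$. If $\mu<\alpha$, the claim follows by integrality. If $\mu=\alpha$, then $Q=Q_1$, and all rectangles lie in the set $\{(\varphi(r),r):r\in Q_1\}$, which has at most one cell in each row and each column. A rectangle would have $|J_v|=|R_v|=1$, contradicting \eqref{eq:JR} since $\alpha+1\ge3$. So $O_w=\emptyset$ and $|O_w|+\mu=\alpha$.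
\end{proof}

\begin{example}\label{ex:V4}
The bound (1) is attained. Let $d=4$ and $V=\{\pm e_1,\dots,\pm e_4,\pm w\}$ with $w=e_1+e_2-e_3-e_4$. A vertex $u$ of the polar $\{|u(e_i)|\le1,\ |u(w)|\le1\}$ either has all $u(e_i)=\pm1$, and then $u(w)$ is even, hence $0$; or it has $u(w)=\pm1$ and three values $u(e_i)=\pm1$, and then the fourth is even, hence $0$. So every facet is a basis, and the polytope is smooth Fano with $\rho=6$, $S=2$. No difference of two independent vertices is a vertex, so $m=0$. Here $s=0$ and $F=\{e_1,\dots,e_4\}$ is admissible, $\mathcal{M}=\{w,-w\}$, and $O=O^*=\{-e_1,\dots,-e_4\}$. The set $O_w=\{-e_3,-e_4\}$ has two elements, with rectangles $\{3\}\times\{1,2\}$ and $\{4\}\times\{1,2\}$ that tile the grid. Inequality \eqref{eq:main} reads $2\ge-4+3+3$.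
\end{example}

\section{Pentagon indices}\label{sec:pent}

Each $r\in D$ is a debt of $1$ in \eqref{eq:main}. If $\sigma_r\ge1$, the term $2\sigma$ pays for it, as in the case of $S_2$; this is where $\sigma_i\ge0$ for each single $i$ matters. If $\sigma_r=0$, then $p_r\ge\xi_r(a_{\bar r})=1$ and \eqref{eq:sigma} show that some vertex of $W_-$ is negative at $r$, and we would like to charge this vertex. For $v\in O$ let
\[
y(v)=|\operatorname{neg}(v)\cap D| .
\]
For $R\subset D$ let $F^R$ be obtained from $F$ by replacing $e_r$ with $a_r$ for all $r\in R$. The heads $e_{\bar r}$ have $\bar r\notin D$, so by (A2) $F^R\in\mathcal{F}$, $u_{F^R\pi}=u_{F\pi}-\sum_{r\in R}\xi_r$, and the coordinate in $F^R$ is $\xi_{\bar r}+\xi_r$ at $e_{\bar r}$ for $r\in R$ and $\xi_p$ at every other $e_p\in F^R$. For $R=\{r\}$ this is $F^r$.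

\begin{lemma}\label{lem:y}
A vertex $v\in W_-$ that is negative at some $r\in D$ lies in $O\setminus(O^0\cup O^*)$. For every $v\in O$,
\begin{equation}\label{eq:y}
y(v)\ \le\sum_{r\in\operatorname{neg}(v)\cap D}|\xi_r(v)|\ \le\ \delta(v).
\end{equation}
\end{lemma}

\begin{proof}
We have $v\in O$ because $r\notin B$. If $v\in O^0$, then $r\in U$ by Lemma~\ref{lem:slack0}. If $v\in O^*$, then $r\in\operatorname{neg}(w)$ for a host $w$ by Lemma~\ref{lem:host}, so $r\in U$ or $w\in\mathcal{M}$. Both contradict $r\in A$. For \eqref{eq:y} take $R=\operatorname{neg}(v)\cap D$ and $\pi$ adapted to $v$. The elements of $F^R$ lie in $F$ or are flat, so $v\notin F^R\pi$ and $0\ge u_{F^R\pi}(v)=-\delta(v)+\sum_{r\in R}|\xi_r(v)|$.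
\end{proof}

So $v$ is charged at most $\delta(v)$ times for pentagon indices and at most $x(v)$ times for $U'$, and it keeps at least $b(v)-x(v)-\delta(v)=2x(v)+\delta(v)-3$. Outside $O^0\cup O^*$ this is negative only if $\delta=2$ and $x=0$: such a vertex has $b=1$ and cannot pay twice. Call $v\in O$ \emph{poor} if $\delta(v)=2$, $x(v)=0$ and $y(v)=2$. We show that poor vertices need not be charged at all. The following lemma is a way to find a second vertex that is negative at $r$.

\begin{lemma}\label{lem:partner}
Let $r\in D$ and let $w$ be the neighbor of $e_{\bar r}$ in $F^r$. If $w$ has level $0$ in $F^r\pi$ for some $\pi$, then $w\in O$ and $\xi_r(w)=u_{F\pi}(w)<0$.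
\end{lemma}

\begin{proof}
We have $w\in W$. From $u_{F^r\pi}=u_{F\pi}-\xi_r$ we get $u_{F\pi}(w)=\xi_r(w)$, and the coordinate of $w$ at $e_{\bar r}$ in $F^r$ is $\xi_{\bar r}(w)+\xi_r(w)=-1$. The only element of $F$ outside $F^r$ is $e_r$, for which this coordinate is $+1$. So $w\notin F$ and $u_{F\pi}(w)\le0$. If $u_{F\pi}(w)=\xi_r(w)=0$, then $\xi_{\bar r}(w)=-1$, and (A0) in $F\pi$ gives $w=a_{\bar r}$, which has $\xi_r=1$. So $u_{F\pi}(w)<0$. Then $w$ is not flat, so $w\in W_-$, and $w\in O$ by Lemma~\ref{lem:y}.
\end{proof}

\begin{lemma}\label{lem:poor}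
If $v$ is poor, then every $r\in\operatorname{neg}(v)\cap D$ lies in $\operatorname{neg}(w)$ for some $w\in O$ that is not poor.
\end{lemma}

\begin{proof}
Let $R=\operatorname{neg}(v)\cap D=\{r_1,r_2\}$ and let $\pi$ be adapted to $v$, so $u_{F\pi}(v)=-2$. By \eqref{eq:y}, $\xi_{r_1}(v)=\xi_{r_2}(v)=-1$.

\emph{Case 1: there is $j\in\operatorname{neg}(v)\setminus R$.} In $F^R\pi$ the vertex $v$ has level $0$. If $j=\bar r$ with $r\in R$, its coordinate at $e_j$ would be $\xi_j(v)-1\le-2$, contrary to (L0). So $j\notin\{r,\bar r\}$ for $r\in R$, and $a_{r_1},a_{r_2}$ are arrows of $F^j\pi$. Let $g=e_j'$ and $\gamma=-u_{F\pi}(g)\ge0$. Since $x(v)=0$, we have $g\ne v$ and $v\notin F^j\pi$. By \eqref{eq:Fi}, the level of $v$ in $F^j\pi$ is $-2+(1+\gamma)|\xi_j(v)|$, which lies in $\{-1,0\}$, and its coordinate at $e_r$, $r\in R$, is $-1-|\xi_j(v)|\,\xi_r(g)$.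

Suppose the level is $-1$. Then $\gamma=0$, so $g$ has level $0$ in $F\pi$. Also $g\ne a_r$, because $g$ is negative at $j\ne r$. By (A0) in $F\pi$, $\xi_r(g)\ge0$ for both $r\in R$. So $v$ is negative at $e_{r_1}$ and $e_{r_2}$ in $F^j\pi$, contrary to (A1).

So the level is $0$. By (A0) in $F^j\pi$ both coordinates are nonnegative, which forces $\xi_{r_1}(g),\xi_{r_2}(g)<0$. The only flat vertex negative at $r_1$ is $a_{r_1}$, which is not negative at $r_2$. So $g\in W_-$, hence $g\in O$ by Lemma~\ref{lem:y}, and $j\in\operatorname{ex}(g)$. Thus $g$ is not poor, and $w=g$ works for both indices.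

\emph{Case 2: $\operatorname{neg}(v)=R$.} Then $2=\delta(v)\le l(v)\le2$, so $t(v)=0$ and $v=-e_{r_1}-e_{r_2}$. Let $\{r,r'\}=R$ in either order. In $F^r\pi$, the vertices $v=a_r-e_{\bar r}-e_{r'}$ and $-e_{\bar r}$ both have level $-1$ and are negative at $e_{\bar r}$. They cannot both be the neighbor $w$ of $e_{\bar r}$, so by (L1) $w$ has level $0$ in $F^r\pi$. By Lemma~\ref{lem:partner}, $w\in O$ and $\xi_r(w)=u_{F\pi}(w)<0$. If $w$ were poor, then $\xi_r(w)=-1$ by \eqref{eq:y}, but $u_{F\pi}(w)\le-\delta(w)=-2$.
\end{proof}

\section{The inequality}\label{sec:ineq}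

Assign each $r\in D$ with $\sigma_r=0$ to one vertex $v\in O$ that is negative at $r$ and not poor; this is possible by the first paragraph of Section~\ref{sec:pent} and Lemmas~\ref{lem:y} and~\ref{lem:poor}. Let $\tau(v)$ be the number of indices assigned to $v$, and let $O^+=O\setminus(O^0\cup O^*)$. Then $\tau(v)\le y(v)\le\delta(v)$, and $\tau(v)=0$ if $v$ is poor or $v\notin O^+$. At most $\sigma$ indices have $\sigma_r\ge1$, so
\[
|D|\le\sigma+\sum_{v\in O^+}\tau(v).
\]
The sets $\operatorname{ex}(v)$ partition $U$ and are empty for $v\in O^*$, so $|U'|=\sum_{v\in O^0\cup O^+}|\operatorname{ex}(v)\cap U'|$. By Lemma~\ref{lem:host}, $-\sum_{v\in O^*}b(v)=|O^*|\le\sum_{w\in\mathcal{M}}|O_w|+\sum_{g\in O^0}|O_g|$. Inserting these three facts into \eqref{eq:main} gives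
\begin{equation}\label{eq:final}
S\ \ge\ \sigma+\sum_{w\in\mathcal{M}}\beta(w)+\sum_{v\in O^0\cup O^+}\beta(v),
\end{equation}
with the balances
\begin{align*}
\beta(w)&=3|\operatorname{neg}(w)|-3-\mu_w-|O_w| &&(w\in\mathcal{M}),\\
\beta(g)&=3x(g)-3-|\operatorname{ex}(g)\cap U'|-|O_g| &&(g\in O^0),\\
\beta(v)&=3x(v)+2\delta(v)-3-|\operatorname{ex}(v)\cap U'|-\tau(v) &&(v\in O^+).
\end{align*}

\begin{proposition}\label{prop:ineq}
All balances are nonnegative, so $S\ge0$, that is, $\rho_X\le5d/3$. Moreover $\beta(w)>0$ for $w\in\mathcal{M}$, and a vertex $v\in O^0\cup O^+$ with $\beta(v)=0$ is of one of the following types.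
\begin{enumerate}
\item[(T0)] $\delta=0$, $x=1$;
\item[(T1)] $\delta=1$, $x=1$, $\operatorname{ex}(v)\subset U'$, $\tau=y=1$;
\item[(T2)] $\delta=2$, $x=0$, $\tau=y=1$;
\item[(T3)] $\delta=3$, $x=0$, $\tau=y=3$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $w\in\mathcal{M}$, Lemma~\ref{lem:rect}(1) gives $\beta(w)\ge2|\operatorname{neg}(w)|-3\ge1$. For $g\in O^0$, Lemmas~\ref{lem:slack0} and~\ref{lem:rect}(2) give $\beta(g)\ge3x-3-2(x-1)=x-1\ge0$, and $\beta(g)=0$ forces $x=1$. For $v\in O^+$ we have $\beta(v)\ge2x+2\delta-3-\tau$ with $\tau\le y\le\delta$.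
\begin{itemize}
\item $\delta=1$. Then $x\ge1$ as $v\notin O^*$, and $\beta\ge2x-2\ge0$. If $\beta=0$, then $x=1$ and $2-|\operatorname{ex}(v)\cap U'|-\tau=0$, where both subtracted numbers are at most $1$; this is (T1).
\item $\delta=2$, $x\ge1$. Then $\beta\ge2x-1>0$.
\item $\delta=2$, $x=0$. Then $\beta=1-\tau$. If $v$ is poor, $\beta=1$. Otherwise $\tau\le y\le1$, so $\beta\ge0$, and $\beta=0$ gives (T2).
\item $\delta\ge3$. Then $\beta\ge2x+\delta-3\ge0$. If $\beta=0$, then $x=0$, $\delta=3$ and $\tau=3$; this is (T3). \qedhere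
\end{itemize}
\end{proof}

\section{The case of equality}\label{sec:eq}

\begin{proposition}\label{prop:eq}
If $S=0$, then $d=3n$ and $X\cong Z^{n}$ with $n\ge1$.
\end{proposition}

Let $S=0$. By \eqref{eq:final} and Proposition~\ref{prop:ineq}, $\sigma_i=0$ for all $i$, $\mathcal{M}=\emptyset$, and all balances vanish. There are no hosts, so $O^*=\emptyset$ by Lemma~\ref{lem:host}, and every $v\in O$ has one of the types (T0)--(T3). A vertex $g$ of type (T0) has $\operatorname{neg}(g)=\operatorname{ex}(g)=\{j\}$ with $j\in U\setminus U'$, and $0\le x(g)-l(g)$ forces $l(g)=t(g)=1$ and no positive $\xi_i(g)$ (Lemma~\ref{lem:slack0}). Hence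
\begin{equation}\label{eq:T0}
g=h-e_j\quad\text{with $h$ an element of a hexagon,}
\end{equation}
as in $Z$. We have to exclude the other three types. The count allows them, so new exchanges are needed, and they use the following extra information. Since $\sigma=0$, every $r\in D$ is assigned to a vertex. For all four types $\tau=y$ (for (T0) both vanish), so $\sum_{v\in O}y(v)=\sum_{v\in O}\tau(v)=|D|$. Together with Lemma~\ref{lem:y} this means:
\begin{equation}\label{eq:unique}
\text{for each $r\in D$ exactly one vertex of $W_-$ is negative at $r$.}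
\end{equation}

\begin{lemma}\label{lem:noT1}
There is no vertex of type \textup{(T1)}.
\end{lemma}

\begin{proof}
Let $v$ be of type (T1), $\operatorname{ex}(v)=\{j\}$ with $j=\varphi(i)$, $i\in B$, and $\operatorname{neg}(v)\cap D=\{r\}$. We first determine $v$. By Lemma~\ref{lem:slack1}, $\operatorname{neg}(v)\setminus\{j\}\subset\operatorname{neg}(e_r')=\operatorname{neg}(a_r)=\{r\}$. So
\begin{equation}\label{eq:T1neg}
\operatorname{neg}(v)=\{j,r\},\qquad\xi_j(v)=\xi_r(v)=-1 .
\end{equation}
The indices $i\in B$, $j\in U$, $r\in D$ are distinct, $\bar r\ne j$ since $\bar r\notin U$, and $\bar r\neq i$ since $\varphi(\bar r)=r\ne j=\varphi(i)$. So $a_r$ is an arrow of $\widehat F^{\,i}\pi$. Let $\pi$ be adapted to $v$. We have $\xi_i(v)\ge0$. If $\xi_i(v)=0$, then by Lemma~\ref{lem:B}(a) $v$ has level $-1-0+1=0$ and coordinate $-1$ at $e_r$ in $\widehat F^{\,i}\pi$, contrary to (A0). So $\xi_i(v)\ge1$. In $F\pi$ the coordinates of $v$ sum to $-1$ and the negative ones sum to $-2$, so the positive ones sum to $1$. Thus $v=e_i-e_j-e_r$, and $v$ has level $-1$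 in all facets $F\pi$.

Since $p_j\ge\xi_j(a_i)=1$ and $\sigma_j=0$, \eqref{eq:sigma} gives $\sum_{W_-}\xi_j\le-2$. So some $v_2\in W_-\setminus v$ is negative at $j$, and $v_2\in O$ as $j\notin B$. If $v_2$ had type (T0) or (T1), then by Lemma~\ref{lem:slack0} or \eqref{eq:T1neg} its only negative index in $U$ would lie in $\operatorname{ex}(v_2)$, so $e_j'=v_2\ne v$. Hence $v_2$ has type (T2) or (T3). Let $\pi$ now be adapted to $v_2$. By \eqref{eq:Fi}, $u_{F^j\pi}=u_{F\pi}-2\xi_j$, so $-\delta(v_2)+2|\xi_j(v_2)|\le0$. With $\delta(v_2)\le3$ this gives $\xi_j(v_2)=-1$, and $v_2$ has level $2-\delta(v_2)$ in $F^j\pi$. Let $r_2\in\operatorname{neg}(v_2)\cap D$. Then $r_2\ne r$ by \eqref{eq:unique} and $r_2\ne i,j$, so $\xi_{r_2}(v)=0$, and by \eqref{eq:Fi} $v_2$ is still negative at $e_{r_2}$ in $F^j$. As $j\in U$ differs from $r_2$ and $\bar r_2$, $a_{r_2}$ is an arrow of $F^j\pi$. For type (T2), $v_2$ has level $0$, contrary to (A0). For type (T3), $v_2$ has level $-1$ and is negative at the tails of three arrows, contrary to (A1).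
\end{proof}

\begin{lemma}\label{lem:noT23}
There is no vertex of type \textup{(T2)} or \textup{(T3)}.
\end{lemma}

\begin{proof}
Let $v$ be such a vertex, $\pi$ adapted to $v$, $R=\operatorname{neg}(v)\cap D\neq\emptyset$, $r\in R$ and $i=\bar r$. The plan is to apply Lemma~\ref{lem:partner} and to find a second vertex negative at $r$, against \eqref{eq:unique}. For this we need $v$ to be negative at $e_i$ in $F^r$ with negative level; Steps 1 and 2 provide this.

\emph{Step 1: $\xi_r(v)=-1$.} For (T3) this follows from \eqref{eq:y}. Otherwise, by \eqref{eq:y}, we have to exclude that $v$ has type (T2) and $\xi_r(v)=-2$. Suppose first that there is $j\in\operatorname{neg}(v)\setminus r$. Let $g=e_j'$; then $g\ne v$ as $x(v)=0$, and $g\neq a_r$ as $g$ is negative at $j$. If $g$ is flat, then $\xi_r(g)\ge0$ because $a_r$ is the only flat vertex negative at $r$; if $g\in W_-$, then $\xi_r(g)\ge0$ by \eqref{eq:unique}. By \eqref{eq:Fi} the level of $v$ in $F^j\pi$ is at least $-2+1$ and at most $0$, and its coordinate at $e_r$ is $-2+\xi_r(g)\,\xi_j(v)\le-2$. This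 contradicts the last sentence of Lemma~\ref{lem:levels}. So $\operatorname{neg}(v)=\{r\}$. Then $2=\delta(v)\le l(v)\le2$, hence $t(v)=0$ and $v=-2e_r$, which cannot be part of a lattice basis.

Since $\sigma_r=0$ and $p_r\ge1$, \eqref{eq:sigma} gives $\sum_{W_-}\xi_r\le-1$. By \eqref{eq:unique} and Step~1 the only negative summand is $-1$, so
\begin{equation}\label{eq:zero}
\xi_r(w)=0\qquad\text{for all }w\in W_-\setminus v .
\end{equation}

\emph{Step 2: $\xi_i(v)\le0$.} Suppose $\xi_i(v)\ge1$. Since $\sigma_i=0$, $i\notin U$ and $p_i\ge\xi_i(a_r)=1$, \eqref{eq:sigma} gives $\sum_{W_-}\xi_i\le-1$. The vertices $-e_i$ and $v$ together contribute at least $0$, so some $w\in W_-\setminus\{v,-e_i\}$ is negative at $i$. Then $w\in O$. It is not of type (T0), since $i\notin U$, so by Lemma~\ref{lem:noT1} it has type (T2) or (T3). Let $\pi'$ be adapted to $w$ and $R'=\operatorname{neg}(w)\cap D$; by \eqref{eq:zero}, $r\notin R'$. Here $\varphi(i)=r$, so by Lemma~\ref{lem:B}(a) the facet $\widehat F^{\,i}\pi'$ has the functional $u_{F\pi'}-2\xi_i-\xi_r$ and the coordinates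 $\xi_p$ at $e_p$, $p\ne i,r$. For $r'\in R'$ both $r'$ and $\bar r'$ differ from $i$ and $r$, so $a_{r'}$ is an arrow of this facet, and no head is a tail. By (A2), exchanging all of them gives a facet with the functional $u_{F\pi'}-2\xi_i-\xi_r-\sum_{r'\in R'}\xi_{r'}$. By \eqref{eq:zero} its value at $w$ is at least $-\delta(w)+2+|R'|$, which is $1$ for (T2) and $2$ for (T3). But the facet consists of elements of $F$, flat vertices, $-e_i$ and hexagon elements, so $w\in O$ is not in it and has level at most $0$.

\emph{Step 3.} In $F^r\pi$ the vertex $v$ has level $1-\delta(v)<0$ and coordinate $\xi_i(v)-1<0$ at $e_i$, and $-e_i\neq v$ has level $-1$ and is negative at $e_i$. Let $w$ be the neighbor of $e_i$ in $F^r$. We claim that $w$ has level $0$ in $F^r\pi$. Suppose not. Then $w=-e_i$ by (L1). For (T2), $v$ has level $-1$, so (L1) also gives $w=v$, a contradiction. For (T3), exchange $e_i$ for $-e_i$ in $F^r\pi$. By \eqref{eq:coord} the coordinates at the remaining elements do not change, and by \eqref{eq:level} the level of $v$ becomes $-2+2|\xi_i(v)-1|\ge0$,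 hence $0$. Let $r_2\in R\setminus r$. The coordinate of $v$ at $e_{r_2}$ is $\xi_{r_2}(v)<0$. Both $r_2$ and $\bar r_2$ differ from $r$ and $i$, so $a_{r_2}$ is an arrow of the new facet, contrary to (A0). This proves the claim.

By Lemma~\ref{lem:partner}, $w\in O$ and $\xi_r(w)<0$, so $w=v$ by \eqref{eq:unique}. But $w$ has level $0$ in $F^r\pi$ and $v$ has negative level.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:eq}]
All vertices of $O$ have type (T0). So $\lambda=0$, $|O|=\sum_{v\in O}x(v)=|U|$, and $U'=\emptyset$. No vertex of $O$ is negative at an index outside $U$, so $D=\emptyset$ by \eqref{eq:unique} and Lemma~\ref{lem:y}. With $\mathcal{M}=\emptyset$ we get $|B|=|D|+|U'|=0$. By \eqref{eq:n}, $n=|O|=|U|$, so $A=\emptyset$ and there are no flat vertices. By \eqref{eq:T0},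
\[
W=\{e_j,\ h^{(j)}-e_j:\ j=1,\dots,n\}
\]
with each $h^{(j)}$ in a hexagon. By \eqref{eq:k}, $k=3n-2n=n$ and $0=S=2n-2m$, so $m=n$, $d=3n$ and $n\ge1$. By Lemma~\ref{lem:tie} each of the $n$ hexagons contains one of the $n$ vectors $h^{(j)}$, so after renumbering $h^{(j)}\in H_j$. Thus $V$ is the disjoint union of the sets $H_j\cup\{e_j,h^{(j)}-e_j\}\subset\mathbb{Z}e_j\oplus E_j$, and $N=\bigoplus_j(\mathbb{Z}e_j\oplus E_j)$. By Lemma~\ref{lem:freesum}(a) and Example~\ref{ex:Z}, $X\cong Z^n$.
\end{proof}

\section{Products}\label{sec:prod}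

\begin{lemma}\label{lem:products}
A product of non-$S_3$-splittable toric Fano manifolds is non-$S_3$-splittable.
\end{lemma}

\begin{proof}
Let $X=X_1\times\dots\times X_p$, with $N=\bigoplus N_i$, $V=\bigsqcup V_i$ and $V_i\subset N_i$ as in Lemma~\ref{lem:freesum}(b). Then $V\cap N_i=V_i$. Suppose $X\cong S_3\times Y$. Since the variety determines the polytope up to lattice isomorphism, $N=E\oplus N'$ and $V=H\sqcup V'$ with $V'\subset N'$ and $H$ a hexagon that generates $E$. If $h_1\in N_i$ and $h_2\in N_{i'}$ with $i\ne i'$, then the vertex $h_2-h_1$ lies in no summand, which is impossible. So $E\subset N_i$ and $H\subset V_i$ for one $i$. Then $N_i=E\oplus(N_i\cap N')$ and $V_i\setminus H\subset N_i\cap N'$, and by Lemma~\ref{lem:freesum}(a) $X_i$ is $S_3$-splittable.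
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The inequality is Proposition~\ref{prop:ineq}, and equality implies $X\cong Z^{d/3}$ by Proposition~\ref{prop:eq}. Conversely, $Z^{d'}$ has dimension $d=3d'$ and Picard number $5d'=5d/3$; it is non-$S_3$-splittable by Lemma~\ref{lem:products}, so it does occur in the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Write $X\cong S_3^\nu\times Y$ with $\nu$ maximal. Then $Y$ is non-$S_3$-splittable, $\dim Y=d-2\nu$, and $Y$ has the same defect $k$ as $X$. If $\dim Y\ge1$, Theorem~\ref{thm:A} gives $\dim Y\le3k$, with equality if and only if $Y\cong Z^{\dim Y/3}=Z^k$. If $Y$ is the point, then $k=0$, $\dim Y=3k$ and $Y=Z^0$. Thus $d-2\nu\le3k$, which is the stated bound since $d-3k=3\rho_X-5d$, and equality implies $X\cong S_3^\nu\times Z^k$. Conversely, if $X\cong S_3^\nu\times Z^k$, then $d=2\nu+3k$, which is equality.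

(2) Theorem~\ref{thm:A} gives $\rho_X\le\lfloor5d/3\rfloor$. For $d=3d'$, $3d'+1$, $3d'+2$ this bound equals $5d'$, $5d'+1$, $5d'+3$, and these are the Picard numbers of $Z^{d'}$, $Z^{d'}\times\mathbb{P}^1$ and $Z^{d'}\times S_2$. These varieties are non-$S_3$-splittable by Lemma~\ref{lem:products}, because $\mathbb{P}^1$ has dimension $1$ and $S_2$ is a surface with $\rho=3\ne4=\rho_{S_3}$.
\end{proof}

\begin{remark}
The bound $\rho_X\le2d$ was not used above. It is contained in the proof of Theorem~\ref{thm:B}(1): from $0\le\dim Y\le3k$ we get $k\ge0$, and $k=0$ forces $Y$ to be the point, so that $X$ is a power of $S_3$.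
\end{remark}

\begin{thebibliography}{1}

\bibitem{AN}
Benjamin Assarf and Benjamin Nill,
\emph{A bound for the splitting of smooth Fano polytopes with many vertices},
arXiv:1409.7303 (2014).

\end{thebibliography}
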